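# Non-separable convex sets and Hilbert spaces: pushing along a path that never returns

## 1. A bounded path that leaves every point behind

Let $L$ be a linear metric space and $X\subset L$ a convex set that is not separable. The proof turns on a path $y:[1,\infty)\to X$ with two properties that seem to pull against each other. It is bounded, so a small multiple of any of its points is small, uniformly. It also leaves every point behind: there is one radius $\rho>0$ such that each ball of radius $\rho$ in $L$ is visited by $y$ only during a bounded set of times. The path lies in a closed separable linear subspace $E$ of $L$.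

With such a path we can push $X$ into itself by maps
$$x\longmapsto (1-t(x))\,x+t(x)\,y(h(x)),$$
where $t(x)$ is small and $h(x)$ says how far along the path we aim. Changing $h$ does not change the coset of the image modulo $E$. The purpose is to produce countably many maps $X\to X$, all as close to the identity as we like, whose images do not accumulate anywhere in $X$. Section 2 explains why this decides whether $X$ is homeomorphic to a Hilbert space. First we set up the language and build the path.

**Conventions.** A *linear metric space* is a linear topological space with an invariant metric $d$ that generates its topology. Scalars are real; complex spaces are regarded as real. "Map" means continuous map. The density $\operatorname{dens}Y$ is the least cardinality of a dense subset of $Y$; for metrizable spaces it does not increase when we pass to a subset.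

**F-norm.** The topology of $L$ is generated by an *F-norm* (Kakutani): a function $|\cdot|$ with $|v|=0$ iff $v=0$, $|u+v|\le|u|+|v|$, and $|\lambda v|\le|v|$ whenever $|\lambda|\le1$. From the invariant metric we can take $|v|=\max_{|\lambda|\le1}d(\lambda v,0)$. The triangle inequality follows from the invariance of $d$, and $|v|\ge d(v,0)$. If $v_n\to0$ but $d(\lambda_nv_n,0)\ge\varepsilon>0$ with $|\lambda_n|\le1$, then after passing to a subsequence with $\lambda_n\to\lambda$ we get $\lambda_nv_n\to\lambda\cdot0=0$, a contradiction; so the two topologies agree.

All distances below are $|u-v|$. For an invariant metric, being Cauchy or totally bounded is a statement about neighborhoods of $0$ and their translates, so all invariant metrics generating the topology of $L$ have the same Cauchy sequences and the same totally bounded sets.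

An F-norm is not homogeneous. The following substitute is used constantly. For $t\in(0,1]$ we have $t\lceil 1/t\rceil\ge1$, so $|v|\le\big|\lceil1/t\rceil\,tv\big|\le\lceil1/t\rceil\,|tv|$, that is,
$$|tv|\ \ge\ \frac{|v|}{\lceil1/t\rceil}.\tag{1}$$
Also $\tau\mapsto|\tau v|$ is nondecreasing on $[0,\infty)$.

**Bounded sets.** For nonempty $B\subset L$ put $\beta_B(t)=\sup_{b\in B}|tb|$. We call $B$ *bounded* if $\beta_B(t)\to0$ as $t\to0$. This is not the same as having finite diameter: $\mathbb R$ with the F-norm $\min(1,|x|)$ has finite diameter, but $\beta_{\mathbb R}(t)=1$ for every $t>0$. Note that $\beta_B$ is nondecreasing on $[0,\infty)$.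

**Proposition 1.** Let $X$ be a non-separable convex subset of $L$. There are a closed separable linear subspace $E\subset L$, a map $y:[1,\infty)\to X\cap E$ and $\rho>0$ such that $B=y([1,\infty))$ is bounded and, for each $w\in L$, the set $\{s\ge1:|y(s)-w|<\rho\}$ is bounded in $\mathbb R$.

**Step 1: points uniformly far from the span of their predecessors.** Choose $x_\alpha\in X$ for $\alpha<\omega_1$ by induction, with $x_\alpha$ outside the closed linear span of $\{x_\beta:\beta<\alpha\}$. This is possible because that closed span is separable, so it does not contain $X$. The distance from $x_\alpha$ to $\operatorname{span}\{x_\beta:\beta<\alpha\}$ is positive. Since $\omega_1$ is not a countable union of countable sets, there are $r>0$ (of the form $1/m$) and an uncountable $A\subset\omega_1$ such that this distance is at least $r$ for all $\alpha\in A$.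

**Step 2: a bounded subsequence.** Put $\varphi_\alpha(k)=\min\{m\ge1:|x_\alpha/m|\le1/k\}$, which exists because $x_\alpha/m\to0$. By pigeonhole, choose uncountable sets $A\supset A_1\supset A_2\supset\cdots$ and integers $m_k$ with $\varphi_\alpha(k)=m_k$ for all $\alpha\in A_k$. Uncountable subsets of $\omega_1$ are unbounded, so we can pick $\alpha_1<\alpha_2<\cdots$ with $\alpha_n\in A_n$. Put $z_n=x_{\alpha_n}$. For fixed $k$ we have $\varphi_{\alpha_n}(k)=m_k$ for all $n\ge k$, hence $\varphi(k):=\sup_n\varphi_{\alpha_n}(k)<\infty$. If $|t|\le1/\varphi(k)$, then for all $n$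
$$|tz_n|\le|z_n/\varphi(k)|\le|z_n/\varphi_{\alpha_n}(k)|\le1/k .$$
So $\sup_n|tz_n|\to0$ as $t\to0$. By Step 1, $\operatorname{dist}(z_n,\operatorname{span}\{z_1,\dots,z_{n-1}\})\ge r$.

**Step 3: the path.** Let $y(s)=(n+1-s)z_n+(s-n)z_{n+1}$ for $s\in[n,n+1]$, and let $E$ be the closed span of $\{z_n\}$. Then $y$ is continuous with values in $X\cap E$, and $\beta_B(t)\le2\sup_n|tz_n|\to0$ as $t\to0$.

**Step 4: the path does not return.** Choose $c_0\in(0,\frac12]$ with $|cz_n|\le r/4$ for $0\le c\le c_0$ and all $n$, and define $\rho$ by $2\rho=\min\big(r/4,\ r/\lceil1/c_0\rceil\big)$. Let $\lfloor s'\rfloor=m\ge\lfloor s\rfloor+2$ and $c=s'-m\in[0,1)$. Then $y(s)\in F:=\operatorname{span}\{z_1,\dots,z_{m-1}\}$ and $y(s')=(1-c)z_m+cz_{m+1}$.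

If $c\le c_0$, then $1-c\ge\frac12$, and (1) gives
$$\operatorname{dist}(y(s'),F)\ge\operatorname{dist}((1-c)z_m,F)-|cz_{m+1}|\ge\frac r2-\frac r4=\frac r4 .$$
If $c>c_0$, we enlarge $F$ by $z_m$ and use (1) again:
$$\operatorname{dist}(y(s'),F)\ge\operatorname{dist}(cz_{m+1},\operatorname{span}\{z_1,\dots,z_m\})\ge\frac r{\lceil1/c\rceil}\ge\frac r{\lceil1/c_0\rceil}.$$
In both cases $|y(s)-y(s')|\ge2\rho$. If $|y(s)-w|<\rho$ and $|y(s')-w|<\rho$, then $|y(s)-y(s')|<2\rho$, so $|\lfloor s\rfloor-\lfloor s'\rfloor|\le1$. Hence $\{s:|y(s)-w|<\rho\}$ is bounded. $\square$

## 2. Which convex sets are Hilbert spaces, and the approximation property that decides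

A *Fréchet space* is a locally convex complete linear metric space. A space is *completely metrizable* if a complete metric generates its topology. An *AR* (absolute retract) is a metrizable space that is a retract of every metrizable space containing it as a closed subspace. For instance $[0,1]$ is an AR by Tietze's theorem, while the two-point space is not: it is closed in $\mathbb R$, and a connected space has no retraction onto a disconnected one. By Dugundji's theorem, metrizable convex subsets of locally convex spaces are ARs. A *Hilbert space* here means $\ell_2(\kappa)$ for a cardinal $\kappa$.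

In Fréchet spaces there are two classification results. By Klee, Dobrowolski and Toruńczyk, each separable closed convex subset of a Fréchet space is homeomorphic to $[0,1]^n\times[0,1)^m\times(0,1)^k$ for some cardinals $0\le n,k\le\omega$, $0\le m\le1$. Moreover, each non-separable completely metrizable convex subset of a Fréchet space is homeomorphic to a Hilbert space. The following problem is taken from Taras Banakh and Robert Cauty, "Topological classification of closed convex sets in Frechet spaces", arXiv:1006.3092 (2010). Drop local convexity. Then Dugundji's theorem no longer gives the AR property for free, so we assume it: *is each non-separable completely metrizable convex AR-subset of a linear metric space homeomorphic to a Hilbert space?* The answer is yes.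

**Main Theorem.** A non-separable convex subset $X$ of a linear metric space is homeomorphic to a Hilbert space iff it is a completely metrizable AR. In that case $X\cong\ell_2(\operatorname{dens}X)$.

To attack this we need two approximation properties.

**Definitions.** Maps $f,g:K\to X$ are *$\mathcal U$-near*, for a cover $\mathcal U$ of $X$, if for each $x\in K$ some $U\in\mathcal U$ contains both $f(x)$ and $g(x)$. An indexed family of subsets of $X$ is *locally finite* (*discrete*) if each point of $X$ has a neighborhood meeting only finitely many (at most one) of its members.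

* **LFAP**: for every open cover $\mathcal U$ of $X$ there are maps $f_n:X\to X$ $(n\in\mathbb N)$, each $\mathcal U$-near to $\mathrm{id}_X$, with $\{f_n(X)\}_n$ locally finite in $X$.
* **$\kappa$-discrete cells property**: for every $m\in\omega$, all maps $f_\alpha:[0,1]^m\to X$ $(\alpha<\kappa)$ and every open cover $\mathcal U$ of $X$ there are maps $g_\alpha$, $\mathcal U$-near to $f_\alpha$, with $\{g_\alpha([0,1]^m)\}_{\alpha<\kappa}$ discrete.

**Small examples.** The line $\mathbb R$ fails the LFAP: for the cover by intervals of length $1$, each $f_n$ moves points by less than $1$, hence is onto, and infinitely many copies of $\mathbb R$ are not locally finite.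

In $\mathbb R^\omega$ with $|x|=\sum_{i\ge1}2^{-i}\min(1,|x_i|)$, take the cover by all open balls of a fixed radius $\delta$. Choose $N$ with $2^{-N}<\delta$ and put $f_n(x)=(x_1,\dots,x_N,n,0,0,\dots)$. Then $|f_n(x)-x|\le2^{-N}<\delta$, and the open set $\{w:|w_{N+1}-z_{N+1}|<\frac12\}$ around $z$ meets at most one image. So the condition of the LFAP holds for this cover.

For discrete cells with $m=0$: in $\ell_2(\kappa)$, with $\kappa$ infinite, $\kappa$ copies of the point $0$ can be moved to $\frac\delta2e_\alpha$, which are pairwise $\delta/\sqrt2$ apart, hence discrete. In $\mathbb R$, infinitely many copies of $0$, moved by less than $1$, stay in the compact set $[-1,1]$ and cannot form a discrete indexed family.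

**Cited results.**

* **(BZ)** (Banakh–Zarichnyi, Cent. Eur. J. Math. 6 (2008) 77–86.) A convex subset of a linear metric space is homeomorphic to an infinite-dimensional Hilbert space iff it is a completely metrizable AR with the LFAP.
* **(T)** (Toruńczyk, Fund. Math. 111 (1981) 247–262; correction ibid. 125 (1985) 89–93.) A completely metrizable AR of density $\kappa\ge\omega$ with the $\kappa$-discrete cells property and the LFAP is homeomorphic to $\ell_2(\kappa)$. The second condition also appears in this form: for each sequence $(K_i)$ of simplicial complexes, each map $f:\bigsqcup_iK_i\to X$ and each open cover $\mathcal U$ there is a map $g$ that is $\mathcal U$-near to $f$ with $\{g(K_i)\}_i$ locally finite. It follows from the LFAP: put $g|K_i=f_i\circ f|K_i$; then $g$ is $\mathcal U$-near to $f$ and $g(K_i)\subset f_i(X)$.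
* **(T$_\omega$)** (Same paper.) A separable completely metrizable AR $X$ is homeomorphic to $\ell_2$ if for all maps $f_n:[0,1]^\omega\to X$ $(n\in\omega)$ and each open cover $\mathcal U$ there are maps $g_n$, $\mathcal U$-near to $f_n$, with $\{g_n([0,1]^\omega)\}_n$ discrete. We use this only in the separable part of Theorem C.

What we prove is the following.

**Theorem A.** Every non-separable convex subset of a linear metric space has the LFAP. (No completeness or AR assumption.)

**Theorem B.** Every non-separable convex subset $X$ of a linear metric space has the $\operatorname{dens}(X)$-discrete cells property, even with arbitrary compact spaces $K_\alpha$ in place of cubes.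

**Theorem C.** Let $X$ be a completely metrizable convex AR in a linear metric space such that some point of $X$ has no totally bounded neighborhood in $X$. Then $X\cong\ell_2(\operatorname{dens}X)$. Consequently, a closed convex AR-subset of a complete linear metric space is homeomorphic to an infinite-dimensional Hilbert space iff it is not locally compact.

**The Main Theorem from Theorem A.** If $X$ is a non-separable completely metrizable convex AR, then Theorem A and (BZ) give a homeomorphism with a Hilbert space, necessarily $\ell_2(\operatorname{dens}X)$, since $\operatorname{dens}\ell_2(\kappa)=\kappa$ for infinite $\kappa$. Conversely, Hilbert spaces are completely metrizable, and they are ARs by Dugundji's theorem. Independently of (BZ), Theorems A and B with (T) give the "if" part again. So for the Main Theorem it remains to prove Theorem A; Theorem B supplies the second route.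

## 3. How small the push must be

Let $X\subset L$ be convex. Closeness relative to a cover must be turned into closeness measured by a positive function.

**The function of a cover.** For an open cover $\mathcal U$ of $X$ put
$$R(x)=\sup\{r\in(0,1]:\{x'\in X:|x'-x|<r\}\subset U\text{ for some }U\in\mathcal U\},\qquad\varepsilon=R/2 .$$
If $r<R(x)$ and $r>|x-x'|$, then the ball of radius $r-|x-x'|$ about $x'$ lies in the ball of radius $r$ about $x$; hence $R(x')\ge R(x)-|x-x'|$. So $\varepsilon:X\to(0,1]$ is continuous, and since $\varepsilon<R$, the set $\{x'\in X:|x'-x|<\varepsilon(x)\}$ lies in a member of $\mathcal U$. In particular, if $|g(x)-f(x)|<\varepsilon(f(x))$ for all $x$, then $f$ and $g$ are $\mathcal U$-near.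

**Lemma 2.** Let $B\subset L$ be nonempty and bounded and $\varepsilon:X\to(0,1]$ continuous.

(a) There is a continuous $t:X\to(0,\frac12]$ with $|t(x)x|+\beta_B(t(x))<\varepsilon(x)$ for all $x\in X$.

(b) For such $t$, $|(1-t(x))x+t(x)b-x|<\varepsilon(x)$ for all $x\in X$, $b\in B$.

(c) For such $t$ and each $z\in X$ there are $\eta,\tau>0$ such that $x\in X$, $b\in B$ and $|(1-t(x))x+t(x)b-z|<\eta$ imply $t(x)\ge\tau$.

*Proof.* (a) For $x_0\in X$ choose $t_0\in(0,\frac12]$ with $|t_0x_0|+\beta_B(t_0)<\varepsilon(x_0)$. By continuity, $|t_0x|+\beta_B(t_0)<\varepsilon(x)$ for $x$ in a neighborhood $G$ of $x_0$. By monotonicity, $|\tau x|+\beta_B(\tau)<\varepsilon(x)$ for $x\in G$ and $0\le\tau\le t_0$. Let $t$ be the average of the numbers $t_0$ with respect to a locally finite partition of unity subordinated to the sets $G$. At each $x$ the average is at most the largest of the finitely many active values $t_0$, and $x$ lies in the corresponding $G$; so the inequality holds with $\tau=t(x)$.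

(b) The left side is $|-t(x)x+t(x)b|\le|t(x)x|+\beta_B(t(x))$.

(c) If this fails, taking $\eta=\tau=1/j$ we find $x_j\in X$, $b_j\in B$ with $(1-t(x_j))x_j+t(x_j)b_j\to z$ and $t(x_j)\to0$. Then $|t(x_j)b_j|\le\beta_B(t(x_j))\to0$, so $(1-t(x_j))x_j\to z$, and dividing by $1-t(x_j)\to1$ gives $x_j\to z$. Hence $t(x_j)\to t(z)>0$, a contradiction. $\square$

Part (c) says that accumulation at $z$ can only come from points that are pushed by a definite amount.

## 4. The space $\ell_p(\omega_1)$ by hand: success on the cone, cancellation on the whole space

**The example.** Let $0<p<1$ and $L=\ell_p(\omega_1)$ with the F-norm $|x|=\sum_\alpha|x_\alpha|^p$. It is not locally convex: the average of $N$ vectors $\delta e_\alpha$ of F-norm $\delta^p$ has F-norm $N(\delta/N)^p=\delta^pN^{1-p}$, which is unbounded in $N$. It is not separable, since $|e_\alpha-e_\beta|=2$ for $\alpha\ne\beta$.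

It satisfies the hypotheses of the problem, because the coordinatewise map $a\mapsto\operatorname{sgn}(a)|a|^p$ is a homeomorphism of $\ell_p(\omega_1)$ onto $\ell_1(\omega_1)$. One direction is Lipschitz because $\big|\operatorname{sgn}(a)|a|^p-\operatorname{sgn}(b)|b|^p\big|\le2|a-b|^p$. For the inverse $\Phi$, with $q=1/p$, the mean value theorem and Hölder's inequality give
$$|\Phi(a)-\Phi(b)|\le q^p\sum_\alpha|a_\alpha-b_\alpha|^p\max(|a_\alpha|,|b_\alpha|)^{1-p}\le q^p\,\|a-b\|_1^p\,(\|a\|_1+\|b\|_1)^{1-p}.$$
Since $\ell_1(\omega_1)$ is completely metrizable and an AR (Dugundji), so is $\ell_p(\omega_1)$. The positive cone $X_+=\{x\in\ell_p(\omega_1):x_\alpha\ge0\}$ corresponds to the positive cone of $\ell_1(\omega_1)$, which is closed and convex; so $X_+$ is also a non-separable completely metrizable convex AR.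

**The cone has the LFAP.** The vectors $e_n$ $(n\in\omega)$ lie in $X_+$, and $B=\{e_n\}$ is bounded with $\beta_B(t)=t^p$. Given $\mathcal U$, take $\varepsilon$ and $t$ from Section 3 and let
$$f_n(x)=(1-t(x))x+t(x)e_n .$$
This is $\mathcal U$-near to the identity by Lemma 2(b). Suppose the images are not locally finite at $z\in X_+$: then $f_{n_j}(x_j)\to z$ with $n_j\to\infty$. By Lemma 2(c), $t(x_j)\ge\tau$ for large $j$. All coordinates are nonnegative, so the coordinate of $f_{n_j}(x_j)$ at index $n_j$ is at least $\tau$, while the coordinate of $z$ at $n_j$ tends to $0$. Hence $|f_{n_j}(x_j)-z|\ge(\tau/2)^p$ for large $j$, a contradiction. So, by (BZ), $X_+$ is homeomorphic to $\ell_2(\omega_1)$.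

**The same maps fail on the whole space.** Now take $X=\ell_p(\omega_1)$ and the cover by all open balls of radius $1$, for which $\varepsilon\equiv\frac12$. The function $t(x)=\big(4(1+|x|)\big)^{-1/p}$ satisfies the condition of Lemma 2(a), since $|t(x)x|+\beta_B(t(x))=t(x)^p(|x|+1)=\frac14$. For $c\in[0,1]$, the number $t(-ce_n)$ depends only on $c$; call it $t_c$, and note $t_c\le\frac14$. The continuous function $(1-t_c)c-t_c$ is negative at $c=0$ and equals $1-2t_1>0$ at $c=1$, so it vanishes at some $c\in(0,1)$. For this $c$ and every $n$,
$$f_n(-ce_n)=\big(-(1-t_c)c+t_c\big)e_n=0 .$$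
All images contain $0$. This is the exact point of failure: the point $x$ may cancel the push, because the target $e_n$ was chosen without looking at $x$.

**Letting the target depend on $x$.** The natural repair is to aim at $y(h_n(x))$, with $h_n(x)$ chosen after $x$. Fix $x$ and write $t=t(x)$. A point $q$ is missed by a definite distance if $y(s)$ stays away from $(q-(1-t)x)/t$, and by Proposition 1 this holds for all large $s$. So finitely many points $q$ can be handled at once, and a locally finite partition of unity can make the choice of $h_n(x)$ continuous. But how many $q$ must be handled? For local finiteness, every $z\in X$ must have a ball that $f_n(X)$ misses for all large $n$. If $X$ had a countable dense set, we could ask $f_n$ to avoid balls about its first $n$ points. Here $X$ is not separable: for some $\delta$, no countable family of $\delta$-balls covers $X$. No increasing sequence of finite lists suffices. And an infinite list may contain points close to $(1-t)x+t\,y(s)$ for every $s$, in which case no value of $h_n(x)$ is left.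

The way out is that the coset of $f_n(x)$ modulo $E$ does not depend on $h_n$:
$$\pi(f_n(x))=\pi\big((1-t(x))x\big),\qquad\pi:L\to L/E .$$
So the list may be infinite, provided it is finite over a neighborhood of each coset. In $L/E$ we use locally finite covers, which exist without separability; inside $E$, which is separable, we use a countable dense set and the first $n$ of its points.

## 5. Theorem A: avoiding sets that are finite over each coset

Fix a non-separable convex $X\subset L$ and an open cover $\mathcal U$. Take $E,y,\rho,B$ from Proposition 1, $\varepsilon$ from the cover, and $t:X\to(0,\frac12]$ from Lemma 2 for this $B$. For any map $h:X\to[1,\infty)$, the map $x\mapsto(1-t(x))x+t(x)y(h(x))$ goes to $X$ by convexity and is $\mathcal U$-near to $\mathrm{id}_X$ by Lemma 2(b).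

**Step 1: the sets to be avoided.** The aim is to define sets $T_{n,k}$ such that avoiding them gives local finiteness. Let $M=L/E$ with the metric $\|\pi(u)-\pi(v)\|$, where $\|\pi(v)\|=\inf_{e\in E}|v-e|$. This is a metric because $E$ is closed, and $\pi$ does not increase distances. Put $\rho_k=\rho/(4k)$. Since metric spaces are paracompact, there is a locally finite open cover $\Pi_k$ of $M$ by nonempty sets of diameter less than $\rho_k$. For each $P\in\Pi_k$ fix $b_P\in L$ with $\pi(b_P)\in P$, and let $\{e_i\}_{i\ge1}$ be dense in $E$. For $k\le n$ put
$$T_{n,k}=\{w\in L:\ \text{there are }P\in\Pi_k,\ i\le n\ \text{with}\ \pi(w)\in P,\ |w-b_P-e_i|<2\rho_k\}.$$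
The index $k$ controls how small $t(x)$ may be, since the radius at which we can avoid a point shrinks with $t(x)$; the index $n$ controls how much of the dense set in $E$ is seen.

**Lemma 3.** For each $n$ there is a map $h_n:X\to[1,\infty)$ such that $f_n(x)=(1-t(x))x+t(x)y(h_n(x))$ satisfies $f_n(x)\notin T_{n,k}$ whenever $k\le n$ and $t(x)\ge1/k$.

**Step 2: only finitely many conditions near a given point.** Fix $n$ and $x\in X$. Let $O\subset M$ be an open neighborhood of $\pi((1-t(x))x)$ that meets only finitely many members of $\Pi_1,\dots,\Pi_n$. For these finitely many $P$ and for $i\le n$ consider the continuous maps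
$$w_{P,i}(x')=\frac{b_P+e_i-(1-t(x'))x'}{t(x')},\qquad x'\in X .$$
Choose an open $G_x\ni x$ in $X$ such that for $x'\in G_x$ we have $\pi((1-t(x'))x')\in O$ and $|w_{P,i}(x')-w_{P,i}(x)|<\rho/2$ for all these $P,i$. By Proposition 1 there is $H(x)\ge1$ with $|y(s)-w_{P,i}(x)|\ge\rho$ for all $s\ge H(x)$ and all these finitely many pairs $(P,i)$.

**Step 3: every large parameter works on $G_x$.** We show: if $x'\in G_x$, $s\ge H(x)$, $k\le n$ and $t(x')\ge1/k$, then
$$v:=(1-t(x'))x'+t(x')y(s)\notin T_{n,k}.\tag{2}$$
Suppose $\pi(v)\in P\in\Pi_k$ and $|v-b_P-e_i|<2\rho_k$ with $i\le n$. Since $y(s)\in E$, we get $\pi(v)=\pi((1-t(x'))x')\in O$, so $P$ is one of the finitely many sets of Step 2. Directly from the definition,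
$$v-b_P-e_i=t(x')\big(y(s)-w_{P,i}(x')\big).$$
Since $kt(x')\ge1$,
$$|y(s)-w_{P,i}(x')|\le\big|kt(x')\big(y(s)-w_{P,i}(x')\big)\big|=|k(v-b_P-e_i)|\le k\,|v-b_P-e_i|<2k\rho_k=\frac\rho2 .$$
Therefore $|y(s)-w_{P,i}(x)|<\frac\rho2+\frac\rho2=\rho$, contradicting the choice of $H(x)$.

**Step 4: a continuous choice of the parameter.** Let $\{\varphi_j\}$ be a locally finite partition of unity on $X$ with $\operatorname{supp}\varphi_j\subset G_{x_j}$, and put $h_n=\sum_j\varphi_jH(x_j)\ge1$. This is continuous. At $x'\in X$ the value $h_n(x')$ is an average of the active numbers $H(x_j)$, so some $j$ satisfies $\varphi_j(x')>0$ and $H(x_j)\le h_n(x')$. Then $x'\in G_{x_j}$, and (2) applies with $x=x_j$ and $s=h_n(x')$. The averaging is harmless because every parameter beyond $H(x_j)$ is good. This proves Lemma 3. $\square$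

**Step 5: local finiteness.** The aim is to find for each $z\in X$ a neighborhood meeting only finitely many $f_n(X)$. Take $\eta,\tau$ from Lemma 2(c), an integer $k\ge1/\tau$, and $P\in\Pi_k$ with $\pi(z)\in P$. Since $\|\pi(z)-\pi(b_P)\|<\rho_k$, some $e\in E$ has $|z-b_P-e|<\rho_k$; by density there is $i$ with $|z-b_P-e_i|<\rho_k$. Let
$$O_z=\{w\in X:\ |w-z|<\min(\eta,\rho_k),\ \pi(w)\in P\},$$
an open neighborhood of $z$ in $X$. Suppose $n\ge\max(k,i)$ and $f_n(x)\in O_z$. Then $t(x)\ge\tau\ge1/k$ by Lemma 2(c). Also $\pi(f_n(x))\in P$ and $|f_n(x)-b_P-e_i|<\rho_k+\rho_k=2\rho_k$. So $f_n(x)\in T_{n,k}$, contradicting Lemma 3. Thus $O_z$ meets $f_n(X)$ only for $n<\max(k,i)$. Each $f_n$ is $\mathcal U$-near to $\mathrm{id}_X$, so Theorem A is proved. $\blacksquare$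

With (BZ), as in Section 2, this proves the Main Theorem: the answer to the problem is affirmative.

## 6. Discrete families of compacta

We turn to Theorem B and to the separable part of Theorem C. Now only compact sets have to be pushed, but possibly uncountably many of them. They can be treated one after another, each moved away from all the previous ones. The path is chosen anew each time, and this time it tends to $0$.

Let $X\subset L$ be convex with $0\in X$, so that $cX\subset X$ for $c\in[0,1]$. Let $\kappa=\operatorname{dens}X$, and let $\lambda$ be an infinite cardinal such that one of the following holds: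

* (i) $\omega<\lambda\le\kappa$ and $\lambda$ has uncountable cofinality; call $C\subset L$ *small* if $\operatorname{dens}C<\lambda$;
* (ii) $\lambda=\omega$ and $0$ has no totally bounded neighborhood in $X$; call $C\subset L$ *small* if $C$ is compact.

The distance to the empty set is $+\infty$.

**Lemma 4.** For each $r>0$ there is $\delta(r)>0$ such that for every small $C$ there is $y\in X$ with $|y|\le r$ and $\operatorname{dist}(y,C)\ge\delta(r)$.

*Proof.* Let $X_r=\{y\in X:|y|\le r\}$.

Case (i). If the lemma fails, then for each $j\in\mathbb N$ there is a small $C_j$ with $\operatorname{dist}(y,C_j)<1/j$ for all $y\in X_r$. So $X_r\subset\overline{\bigcup_jC_j}$. Since $\lambda$ has uncountable cofinality, the supremum of the countably many cardinals $\operatorname{dens}C_j$ is less than $\lambda$; as $\lambda>\omega$, also $\operatorname{dens}X_r<\lambda$. For $x\in X$ we have $x/n\in X$ and $x/n\to0$, hence $X\subset\bigcup_nnX_r$ and $\operatorname{dens}X<\lambda\le\kappa$, a contradiction.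

Case (ii). $X_r$ is a neighborhood of $0$ in $X$, so it is not totally bounded: for some $\delta>0$ it is not covered by finitely many balls of radius $2\delta$. A compact $C$ is covered by finitely many $\delta$-balls. If all $y\in X_r$ had $\operatorname{dist}(y,C)<\delta$, the balls of radius $2\delta$ with the same centers would cover $X_r$. So $\delta(r)=\delta$ works. $\square$

**Why the cofinality matters.** Lemma 4 can fail for $\lambda=\kappa$ of countable cofinality. In the $\ell_2$-sum of the spaces $\ell_2(\aleph_j)$, $j\ge1$, let $X=\{(x^j):\|x^j\|\le2^{-j}\}$, of density $\aleph_\omega$. Given $\delta>0$, pick $J$ with $\big(\sum_{j>J}4^{-j}\big)^{1/2}<\delta$ and let $C=\{x\in X:x^j=0\text{ for }j>J\}$. Then $\operatorname{dens}C=\aleph_J<\aleph_\omega$, yet every point of $X$ is at distance less than $\delta$ from $C$. For such densities Theorem A will help in Section 7.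

**Proposition 5.** Let $f_\alpha:K_\alpha\to X$ $(\alpha<\lambda)$ be maps of nonempty compact spaces, $\mathcal U$ an open cover of $X$, and $C_0\subset L$ small. There are maps $g_\alpha:K_\alpha\to X$, $\mathcal U$-near to $f_\alpha$, with $\{g_\alpha(K_\alpha)\}_{\alpha<\lambda}$ discrete in $X$ and $g_\alpha(K_\alpha)\cap C_0=\emptyset$ for all $\alpha$.

**Step 1: constants and the form of $g_\alpha$.** Let $r_1=\frac12$ and, for $k\ge1$,
$$\delta_k=\delta(r_k),\qquad r_{k+1}=\min(2^{-k-1},\delta_k/8),\qquad\eta_k=\min\big(\tfrac38\delta_k,\tfrac12\delta_{k+1}\big).$$
Let $\varepsilon$ be the function of the cover $\mathcal U$. By Lemma 2(a), with $B=\{0\}$ and $\varepsilon/2$ in place of $\varepsilon$, there is a continuous $t:X\to(0,\frac12]$ with $|t(a)a|<\varepsilon(a)/2$. Put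
$$\sigma(a)=\frac4{\varepsilon(a)}+\frac1{t(a)} .$$
This becomes large exactly when $\varepsilon(a)$ or $t(a)$ becomes small. By induction on $\alpha$ we shall choose points $y_\alpha^k\in X$ with $|y_\alpha^k|\le r_k$ $(k\ge1)$ and put
$$y_\alpha(s)=(k+1-s)y_\alpha^k+(s-k)y_\alpha^{k+1}\quad(s\in[k,k+1]),$$
$$g_\alpha(x)=(1-t(a))a+t(a)\,y_\alpha(\sigma(a)),\qquad a=f_\alpha(x).$$
Then $g_\alpha:K_\alpha\to X$ is continuous, by convexity of $X$.

**Step 2: nearness.** This needs only $|y_\alpha^k|\le r_k\le2^{-k}$. For $s\in[k,k+1]$,
$$|y_\alpha(s)|\le2^{-k}+2^{-k-1}<2^{1-k}\le\frac1k.\tag{3}$$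
With $k=\lfloor\sigma(a)\rfloor\ge4/\varepsilon(a)-1\ge3/\varepsilon(a)$ (recall $\varepsilon\le1$) we get
$$|g_\alpha(x)-a|\le|t(a)a|+|y_\alpha(\sigma(a))|<\tfrac12\varepsilon(a)+\tfrac13\varepsilon(a)<\varepsilon(a).\tag{4}$$
So $g_\alpha$ is $\mathcal U$-near to $f_\alpha$.

**Step 3: choice of the points $y_\alpha^k$.** Suppose $g_\beta$ is constructed for $\beta<\alpha$, and let $C=C_0\cup\bigcup_{\beta<\alpha}g_\beta(K_\beta)$. It is small: in case (i) it is the union of $C_0$ and fewer than $\lambda$ compact metrizable, hence separable, sets; in case (ii) it is a finite union of compacta. So is the set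
$$S=\Big\{\frac{w-(1-t(a))a}{t(a)}:\ w\in C,\ a\in f_\alpha(K_\alpha)\Big\},$$
as a continuous image of $C\times f_\alpha(K_\alpha)$. By Lemma 4 choose successively $y_\alpha^1,y_\alpha^2,\dots$ in $X$, with $|y_\alpha^k|\le r_k$ and $y_\alpha^k$ at distance at least $\delta_k$ from
$$\Big\{\frac vc:v\in S,\ \tfrac12\le c\le1\Big\}\ \cup\ \Big\{\frac{v-(1-c)y_\alpha^{k-1}}c:v\in S,\ \tfrac12\le c\le1\Big\},$$
where the second set is omitted for $k=1$. This set is small, being the union of one or two continuous images of $S\times[\frac12,1]$.

**Step 4: the path stays away from $S$.** We show $\operatorname{dist}(y_\alpha(s),S)\ge\eta_k$ for $s\in[k,k+1]$. Let $c=s-k$ and $v\in S$. If $c\le\frac12$, then $1-c\in[\frac12,1]$, and by (1) and $|cy_\alpha^{k+1}|\le r_{k+1}\le\delta_k/8$,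
$$|y_\alpha(s)-v|\ge\Big|(1-c)\Big(y_\alpha^k-\frac v{1-c}\Big)\Big|-\frac{\delta_k}8\ge\frac{\delta_k}2-\frac{\delta_k}8=\frac38\delta_k .$$
If $c\ge\frac12$, then by (1)
$$|y_\alpha(s)-v|=\Big|c\Big(y_\alpha^{k+1}-\frac{v-(1-c)y_\alpha^k}c\Big)\Big|\ge\frac{\delta_{k+1}}2 .$$

**Step 5: quantitative disjointness.** Let $w\in C$ and $a=f_\alpha(x)$. By Step 4 and (1),
$$|g_\alpha(x)-w|=\Big|t(a)\Big(y_\alpha(\sigma(a))-\frac{w-(1-t(a))a}{t(a)}\Big)\Big|\ \ge\ \theta(a):=\frac{\eta_{\lfloor\sigma(a)\rfloor}}{\lceil1/t(a)\rceil}>0.\tag{5}$$
So the sets $g_\alpha(K_\alpha)$ are pairwise disjoint and miss $C_0$. The bound $\theta(a)$ depends on $a$ but not on $\alpha$; this is what the uniform $\delta(r)$ of Lemma 4 provides.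

**Step 6: local finiteness.** Suppose it fails at $z\in X$. Then there are $x_j\in K_{\alpha_j}$ with distinct $\alpha_j$ and $g_{\alpha_j}(x_j)\to z$. A sequence of distinct ordinals has an increasing subsequence, so we may assume $\alpha_1<\alpha_2<\cdots$. Let $a_j=f_{\alpha_j}(x_j)$.

First, $\theta(a_j)\to0$: apply (5) with $\alpha=\alpha_j$ and $w=g_{\alpha_{j-1}}(x_{j-1})$. If $\sigma(a)\le N\in\mathbb N$, then $\lceil1/t(a)\rceil\le N$ and $\lfloor\sigma(a)\rfloor\le N$, so $\theta(a)\ge\frac1N\min_{k\le N}\eta_k>0$. Hence $\sigma(a_j)\to\infty$.

Second, $a_j\to z$ along a subsequence. By (3), $|t(a_j)y_{\alpha_j}(\sigma(a_j))|\le|y_{\alpha_j}(\sigma(a_j))|\to0$, so $(1-t(a_j))a_j\to z$. Since $\sigma(a_j)\to\infty$, after passing to a subsequence $\varepsilon(a_j)\to0$ or $t(a_j)\to0$. In the first case (4) gives $|g_{\alpha_j}(x_j)-a_j|<\varepsilon(a_j)\to0$, so $a_j\to z$. In the second case $(1-t(a_j))a_j\to z$ with $1-t(a_j)\to1$ gives $a_j\to z$.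

But then $\sigma(a_j)\to\sigma(z)<\infty$ along this subsequence, a contradiction.

**Step 7: discreteness.** A locally finite family of pairwise disjoint closed sets is discrete: take a neighborhood of the point meeting only finitely many members, and remove from it those finitely many that do not contain the point; at most one is left. This proves Proposition 5. $\square$

## 7. Theorem B for every density

For a cover $\mathcal V$ put $\operatorname{St}(A,\mathcal V)=\bigcup\{V\in\mathcal V:V\cap A\ne\emptyset\}$. We say that $\mathcal V$ *star-refines* $\mathcal G$ if each $\operatorname{St}(V,\mathcal V)$, $V\in\mathcal V$, lies in a member of $\mathcal G$. For example, the cover of $\mathbb R$ by all open intervals of length $1$ star-refines the cover by all open intervals of length $3$. Every open cover of a metrizable space has an open star-refinement.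

Let $X$ be non-separable and translated so that $0\in X$, let $\kappa=\operatorname{dens}X>\omega$, let $f_\alpha:K_\alpha\to X$ $(\alpha<\kappa)$ be maps of compact spaces, which we may assume nonempty, and let $\mathcal U$ be an open cover of $X$.

**Step 1: uncountable cofinality.** If $\operatorname{cf}\kappa>\omega$, apply Proposition 5 in case (i) with $\lambda=\kappa$ and $C_0=\emptyset$.

**Step 2: countable cofinality, separating countably many blocks.** Let $\operatorname{cf}\kappa=\omega$. The aim is to split $\kappa$ into countably many blocks of good cardinality and to move the blocks apart by Theorem A. Successor cardinals are regular, so $\kappa$ is a limit cardinal, and $\kappa=\sup_j\lambda_j$ for uncountable successor cardinals $\lambda_0<\lambda_1<\cdots<\kappa$. Each $\lambda_j$ is regular, so it has uncountable cofinality. Write $\kappa=\bigsqcup_jA_j$ with $|A_j|=\lambda_j$.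

Let $\mathcal W$ be an open star-refinement of $\mathcal U$. By Theorem A there are maps $\hat f_j:X\to X$, $\mathcal W$-near to $\mathrm{id}_X$, with $\{\hat f_j(X)\}_j$ locally finite. So $X$ has an open cover $\mathcal G$ each member of which meets only finitely many $\hat f_j(X)$. Let $\mathcal V$ be an open cover that refines $\mathcal W$ and star-refines $\mathcal G$. If $V\in\mathcal V$ meets $\operatorname{St}(\hat f_j(X),\mathcal V)$, then $V$ meets some $V'\in\mathcal V$ that meets $\hat f_j(X)$. Since $V'\subset\operatorname{St}(V,\mathcal V)$, the set $\operatorname{St}(V,\mathcal V)$ meets $\hat f_j(X)$. It lies in a member of $\mathcal G$, so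
$$\text{each }V\in\mathcal V\text{ meets }\operatorname{St}(\hat f_j(X),\mathcal V)\text{ for only finitely many }j.\tag{6}$$

**Step 3: discreteness inside each block.** Successively for $j=0,1,\dots$ apply Proposition 5 in case (i) with $\lambda=\lambda_j$ to the maps $\hat f_j\circ f_\alpha$ $(\alpha\in A_j)$, the cover $\mathcal V$ and
$$C_0=\bigcup_{i<j}\bigcup_{\alpha\in A_i}g_\alpha(K_\alpha).$$
For $j=0$ this is empty; for $j\ge1$ it is a union of at most $\lambda_{j-1}$ separable sets, so its density is at most $\lambda_{j-1}<\lambda_j$. Hence it is small, and we obtain $g_\alpha$ for $\alpha\in A_j$.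

**Step 4: verification.** For $\alpha\in A_j$, $g_\alpha$ is $\mathcal V$-near and so $\mathcal W$-near to $\hat f_jf_\alpha$, which is $\mathcal W$-near to $f_\alpha$. For each point, the two members of $\mathcal W$ involved intersect, so their union lies in a member of $\mathcal U$; thus $g_\alpha$ is $\mathcal U$-near to $f_\alpha$. The sets $g_\alpha(K_\alpha)$, $\alpha<\kappa$, are compact and pairwise disjoint: within a block by discreteness, across blocks by the choice of $C_0$. For $\alpha\in A_j$ we have $g_\alpha(K_\alpha)\subset\operatorname{St}(\hat f_j(X),\mathcal V)$. By (6), each point has a neighborhood meeting $\bigcup_{\alpha\in A_j}g_\alpha(K_\alpha)$ for only finitely many $j$, and for each such $j$ the family $\{g_\alpha(K_\alpha)\}_{\alpha\in A_j}$ is discrete. Intersecting finitely many neighborhoods, we see that the whole family is locally finite. It consists of pairwise disjoint closed sets, so it is discrete. Theorem B is proved. $\blacksquare$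

Theorems A and B with (T) now give the "if" part of the Main Theorem without (BZ).

## 8. Theorem C: points without totally bounded neighborhoods

**Step 1: the first statement.** If $X$ is non-separable, it is the Main Theorem. Let $X$ be separable, translated so that $0\in X$ has no totally bounded neighborhood in $X$. A finite convex set is empty or a single point, so $X$ is infinite and $\operatorname{dens}X=\omega$. Proposition 5 in case (ii), with $C_0=\emptyset$ and $K_n=[0,1]^\omega$, shows that every sequence of maps $[0,1]^\omega\to X$ can be approximated, relative to any open cover, by a sequence with discrete images. By (T$_\omega$), $X\cong\ell_2$.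

**Step 2: the consequence.** Let $X$ be a closed convex AR in a complete linear metric space. Then $X$ is completely metrizable, and the closure of a totally bounded subset of $X$ is a compact subset of $X$. If $X$ is not locally compact, some point has no compact neighborhood, hence no totally bounded neighborhood, in $X$. So $X\cong\ell_2(\operatorname{dens}X)$, and this Hilbert space is infinite-dimensional because it is not locally compact. Conversely, infinite-dimensional Hilbert spaces are not locally compact. $\blacksquare$

## 9. Where the hypotheses cannot be relaxed

Among non-separable convex sets, both "completely metrizable" and "AR" are necessary, by the Main Theorem. The next example shows two further limits. Non-separability in the Main Theorem cannot be weakened to "infinite-dimensional and not locally compact", and in the first part of Theorem C "no totally bounded neighborhood" cannot be weakened to "no compact neighborhood".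

**Example.** Let $D\subset\mathbb R^2$ be the open unit disc together with the points $e^{i\theta}$, $\theta\notin\pi\mathbb Q$. It is convex: the open segment between two distinct points of the closed disc lies in the open disc. It has countable complement in the closed disc, so it is a $G_\delta$ set there, hence completely metrizable. It is not locally compact at the points $e^{i\theta}\in D$: every neighborhood of such a point contains sequences converging to a missing point $e^{i\theta'}$ with $\theta'\in\pi\mathbb Q$ close to $\theta$.

Consider $D\times[0,1]^\omega\subset\mathbb R^2\times\mathbb R^\omega$. It is a separable, infinite-dimensional, completely metrizable convex set, and it is an AR by Dugundji's theorem. It is not locally compact, since a compact neighborhood of a point would project onto a compact neighborhood in $D$. Thus it has points with no compact neighborhood, although the whole set is totally bounded. It contains the nonempty open locally compact set $\{|z|<1\}\times[0,1]^\omega$. By translations, a Hilbert space with a nonempty open locally compact subset is locally compact everywhere. So $D\times[0,1]^\omega$ is not homeomorphic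 to any Hilbert space.
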